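\title{Cohen--Macaulay varieties of minimal degree in divisible weighted projective spaces}

\begin{abstract}
Let $\mathbf P(\mathbf w)\neq\mathbf P^n$ be a well-formed weighted projective space in which each weight divides the next. We prove that an arithmetically Cohen--Macaulay variety of minimal degree and codimension $c\ge 2$ in $\mathbf P(\mathbf w)$ that is not a cone over the Veronese surface is determinantal: its ideal is generated by the $2\times2$ minors of a $2\times(c+1)$ matrix whose column degrees depend only on the weights and the dimension. We also compute the minimal degree in every dimension and describe the coordinate rings of all arithmetically Cohen--Macaulay varieties of minimal degree and codimension at least $2$.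
\end{abstract}

\section{Introduction}

\subsection{The question}

A non-degenerate integral variety of dimension $d$ in $\mathbf P^N$ has degree at least $N-d+1$. By the theorem of del Pezzo and Bertini (Theorem~\ref{thm:classical} below), in codimension at least $2$ equality holds only for rational normal scrolls, cones over them, and cones over the Veronese surface. All of these are arithmetically Cohen--Macaulay, and the scrolls are cut out by the $2\times2$ minors of a matrix with two rows. This paper concerns the same picture in weighted projective space.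

Let $\Bbbk$ be an algebraically closed field, let $S=S(\mathbf w)=\Bbbk[x_0,\dots,x_n]$ be graded by positive integers $\deg x_i=w_i$, and let $\mathbf P(\mathbf w)=\mathbf P(w_0,\dots,w_n)=\operatorname{Proj}S$. We assume throughout that $\mathbf P(\mathbf w)$ is \emph{divisible}, that is, $w_i\mid w_{i+1}$ for all $i$. To avoid the classical theory in disguise we also assume that $\mathbf P(\mathbf w)$ is \emph{well-formed} (any $n$ of the weights have greatest common divisor $1$, which for a divisible space means $w_0=w_1=1$) and that $w_n>1$.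

A \emph{variety} $X\subseteq\mathbf P(\mathbf w)$ is an integral closed subscheme. Its saturated homogeneous ideal $I_X$ is the prime ideal generated by all forms vanishing on $X$, and $R=S/I_X$ is its coordinate ring. We write $d=\dim X$ and $c=n-d$.

\begin{description}
\item[Non-degenerate.] A \emph{weighted hyperplane} is a hypersurface $V(f)$ where, for some $i$, $f$ is homogeneous of degree $w_i$ and $x_i$ occurs in $f$ with nonzero coefficient. On such a hypersurface $x_i$ is a polynomial in the other variables, so the variable is superfluous. $X$ is \emph{non-degenerate} if it lies in no weighted hyperplane.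
\item[Degree.] With $H_X(t)=\sum_k\dim_\Bbbk R_k\,t^k$, put $\deg X=\lim_{t\to1}(1-t)^{d+1}H_X(t)$. This is a positive rational number that measures the growth of $\dim R_k$. For example $\deg\mathbf P(\mathbf w)=1/(w_0\cdots w_n)$, and a complete intersection of hypersurfaces of degrees $d_1,\dots,d_c$ has degree $d_1\cdots d_c/(w_0\cdots w_n)$.
\item[Minimal degree.] $X$ is \emph{of minimal degree} if it is non-degenerate and $\deg X\le\deg Y$ for every non-degenerate variety $Y\subseteq\mathbf P(\mathbf w)$ with $\dim Y=\dim X$.
\item[aCM.] $X$ is \emph{arithmetically Cohen--Macaulay} (aCM) if $R$ is a Cohen--Macaulay ring.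
\item[Determinantal.] For a matrix $M$ let $I_2(M)$ be the ideal of its $2\times2$ minors. $X$ is \emph{determinantal} if $I_X$ is the saturation of $I_2(M)$ for a $2\times(c+1)$ matrix $M$ of homogeneous elements of $S$ (zero allowed) for which there are integers $\alpha_1,\dots,\alpha_{c+1}\ge1$ and $b\ge0$ such that the entries of column $j$ have degree $\alpha_j$ in the top row and $\alpha_j+b$ in the bottom row.
\item[Veronese cone.] $X$ is a \emph{Veronese cone} if there are six distinct variables $z_1,\dots,z_6$ among $x_0,\dots,x_n$, all of the same weight, and a graded automorphism $\varphi$ of $S$ such that $\varphi(I_X)$ is generated by the $2\times2$ minors of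
\[
\begin{pmatrix} z_1&z_2&z_3\\ z_2&z_4&z_5\\ z_3&z_5&z_6\end{pmatrix}.
\]
\end{description}

It is known that, unlike in $\mathbf P^n$, a variety of minimal degree in a divisible $\mathbf P(\mathbf w)$ need not be aCM; Section~\ref{sec:example} contains such a curve. A determinantal variety is aCM by the theorem of Eagon and Northcott, so the most one can hope for is that the aCM property is the only obstruction. This is the question of Banks and Ramkumar \cite{BR}: \emph{are all arithmetically Cohen--Macaulay varieties of minimal degree in $\mathbf P(\mathbf w)$ determinantal?} We consider it for varieties of codimension $c\ge2$ that are not Veronese cones, and show that the answer is yes.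

\subsection{Results}

Let $1=e_0<e_1<\dots<e_r$ be the distinct weights and let $m_j$ be the number of variables of weight $e_j$. Our assumptions say that $m_0\ge2$, that $r\ge1$, and that $k_j=e_j/e_{j-1}$ is an integer $\ge2$. Let $S^{(j)}\subseteq S$ be the polynomial ring in the variables of weight at most $e_j$, let $\mathbf P_j=\operatorname{Proj}S^{(j)}$, and let $n_j=\dim\mathbf P_j=m_0+\dots+m_j-1$. Thus $\mathbf P_0=\mathbf P^{m_0-1}$ is an ordinary projective space and $\mathbf P_r=\mathbf P(\mathbf w)$. The definitions above apply to each $\mathbf P_j$, and for $\mathbf P_0$ they are the classical ones. For a variety $X'\subseteq\mathbf P_j$, the \emph{cone} over $X'$ is the variety with ideal $I_{X'}S$; for $j=r$ it is $X'$ itself. Define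
\begin{equation}\label{eq:N}
N_0=m_0-1,\qquad K_j=k_jN_{j-1},\qquad N_j=K_j+m_j=e_j\Bigl(m_0-1+\sum_{i=1}^{j}\frac{m_i}{e_i}\Bigr)\quad(j\ge1).
\end{equation}
Then $N_j\ge1$ and $K_j\ge2$. We shall see that $N_j+1$ is a lower bound for $\dim R_{e_j}$.

A non-degenerate variety has $d\ge1$ (Section~\ref{sec:veronese}). Given $d\ge1$, put $d_j=d-\sum_{i>j}m_i$, so that $d_r=d$ and $d_{j-1}=d_j-m_j$. There is a unique $s\in\{0,\dots,r\}$ with
\[
d_s\ge1\qquad\text{and}\qquad(s=0\ \text{ or }\ d_s\le m_s).
\]
To find it, start at $s=r$ and decrease $s$ as long as $s\ge1$ and $d_s>m_s$. It is unique because $d_s\le m_s$ forces $d_j\le0$ for all $j<s$.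

\begin{theorem}\label{thm:main}
Let $X\subseteq\mathbf P(\mathbf w)$ be an aCM variety of minimal degree and codimension $c\ge2$ that is not a Veronese cone. Then $I_X=I_2(M)$ for a $2\times(c+1)$ matrix $M$ of forms with $b=0$ and column degrees
\[
\bigl(1^{m_0-1},e_1^{m_1},\dots,e_{s-1}^{m_{s-1}},e_s^{\,m_s+1-d_s}\bigr)\quad\text{if }s\ge1,\qquad \bigl(1^{m_0-d_0}\bigr)\quad\text{if }s=0,
\]
where exponents denote multiplicities. In particular $X$ is determinantal.
\end{theorem}

The next theorem collects what the proof gives in addition. The rings $R(\mathfrak D)$ in part (c) are explicit subrings of a polynomial ring over a field, given in Definition~\ref{def:datum}.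

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The minimal degree in dimension $d$ is
\[
\frac{N_s+1-d_s}{e_s^{\,d_s}\prod_{i>s}e_i^{\,m_i}};
\]
for $s=0$ this is $(m_0-d_0)/\prod_{i>0}e_i^{m_i}$.
\item[(b)] If $c\ge2$, every $X$ of minimal degree is a cone: $I_X=I_{X_s}S$ with $X_s\subseteq\mathbf P_s$ of minimal degree and dimension $d_s$.
\item[(c)] Let $c\ge2$ and let $X$ be of minimal degree. If $s\ge1$, then $X$ is aCM if and only if the coordinate ring of $X_s$ is one of the rings $R(\mathfrak D)$ for $\mathbf P_s$ and $d_s$, and every such ring occurs. If $s=0$, then $X$ is a cone over a rational normal scroll or over a Veronese surface in variables of weight $1$, and $X$ is always aCM.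
\item[(d)] Let $c\ge2$ and let $X$ be of minimal degree. Then $X$ is determinantal if and only if $X$ is aCM and is not a cone, with $s=0$, over a Veronese surface in variables of weight $1$.
\item[(e)] For given $\mathbf w$ and $d$, all $X$ as in Theorem~\ref{thm:main} have the same graded Betti numbers and the same Hilbert series. If $\alpha_1,\dots,\alpha_{c+1}$ are the column degrees, the Hilbert series is
\[
\Bigl(\prod_j(1-t^{\alpha_j})+\sum_jt^{\alpha_j}\prod_{i\ne j}(1-t^{\alpha_i})\Bigr)\Big/\prod_i(1-t^{w_i}).
\]
\item[(f)] The hypothesis $c\ge2$ cannot be dropped: $\mathbf P(1,1,1,1,1,2)$ contains an aCM hypersurface of minimal degree that is not determinantal.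
\end{enumerate}
\end{theorem}

For $\mathbf P(1,1,2,2)$ we have $N_0=1$ and $N_1=4$, and part (a) gives the degrees $2$, $3/4$, $1/4$ for $d=1,2,3$. The last is the degree of the whole space. The middle one is the degree of a cubic hypersurface, as it should be: a form of degree $1$ or $2$ defines a weighted hyperplane unless it is a binary quadric in $x_0,x_1$, and such a quadric is not irreducible.

\subsection{The method}

Let $e=e_r$ be the largest weight. Divisibility makes the Veronese subring $R^{(e)}=\bigoplus_qR_{qe}$ standard graded, so $V=\operatorname{Proj}R^{(e)}$ is a classical projective variety, and $\deg X=\deg V/e^d$ (Section~\ref{sec:veronese}). For $d\le m_r$, minimal degree forces $V$ to be a classical variety of minimal degree in $\mathbf P^{N_r}$; for $d>m_r$ it forces $X$ to be a cone over a variety in $\mathbf P_{r-1}$, and we descend (Section~\ref{sec:degree}). The ring $R$, however, has graded pieces that $R^{(e)}$ does not see. Two things could go wrong: $V$ could be a cone over the Veronese surface, or $V$ could be a scroll whose ruling is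 not the pencil defined by the variables of low weight. Both happen for varieties of minimal degree, and the Cohen--Macaulay property excludes both (Section~\ref{sec:CM}). What remains are the rings $R(\mathfrak D)$, for which we write down a matrix and prove that its minors generate the ideal (Section~\ref{sec:rings}).

\section{Curves in $\mathbf P(1,1,2,2)$}\label{sec:example}

All steps of the proof, except the reduction to cones and the exclusion of the Veronese surface, appear for curves in $\mathbf P(1,1,2,2)$. Write $x_0,x_1,y_1,y_2$ for the variables and $F_i=\Bbbk[\sigma,\tau]_i$ for the space of binary forms of degree $i$.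

Let $X$ be a non-degenerate curve with coordinate ring $R$. A binary form in $x_0,x_1$ is a product of linear forms, none of which vanishes in the domain $R$, so $x_0^2,x_0x_1,x_1^2$ are linearly independent in $R_2$. By non-degeneracy $y_1,y_2$ are independent modulo them, so $\dim R_2=5$. The ring $R^{(2)}$ is generated by $R_2$, and $V=\operatorname{Proj}R^{(2)}\subseteq\mathbf P^4$ is a non-degenerate curve, so $\deg V\ge4$. Multiplication by $x_0$ shows that $\dim R_k$ is nondecreasing; since $\dim R_{2q}\sim q\deg V$, we get $\dim R_k\sim k\deg V/2$ and $\deg X=\deg V/2\ge2$.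

Suppose $\deg X=2$. Then $V$ is a rational normal quartic by Theorem~\ref{thm:classical}, and there is an isomorphism $\theta\colon R^{(2)}\to\bigoplus_qF_{4q}$, which we extend to fraction fields. Write $\theta(x_1/x_0)=\theta(x_0x_1)/\theta(x_0^2)=\eta/\xi$ with coprime forms $\xi,\eta$ of degree $y\ge1$. Since $\theta(x_1^2)=\theta(x_0^2)\eta^2/\xi^2$ is a form, $\theta(x_0^2)=g\xi^2$ with $g\in F_{4-2y}$. So $y$, the degree of the map $V\to\mathbf P^1$ given by $[x_0:x_1]$, is $1$ or $2$.

\emph{The case $y=1$.} Choose coordinates with $\xi=\sigma$, $\eta=\tau$, and embed $R$ in $\Bbbk(\sigma,\tau)[Z]$ by sending $m\in R_k$ to $\theta(m/x_0^k)\sigma^kZ^k$. Then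
\[
x_0=\sigma Z,\qquad x_1=\tau Z,\qquad R_2=\frac{Z^2}{g}\,F_4 .
\]
For every cubic $v$, the elements $\sigma vZ^2/g$ and $\tau vZ^2/g$ of $R_2$ stand in the same ratio as $x_0$ and $x_1$. So we can form a matrix of rank one over $R$ with first column $(x_0,x_1)$ and further columns $(\sigma vZ^2/g,\tau vZ^2/g)$. A cubic $v=g\ell$ with $\ell\in F_1$ gives the first column multiplied by $\ell Z\in R_1$, which is redundant, so we let $v$ run over a basis of a complement of $gF_1$ in $F_3$. This gives two more columns. For $g=\sigma^2$ take $v=\sigma\tau^2,\tau^3$ and $y_1=\tau^3Z^2/\sigma$, $y_2=\tau^4Z^2/\sigma^2$; for $g=\sigma\tau$ take $v=\sigma^3,\tau^3$ and $y_1=\sigma^3Z^2/\tau$, $y_2=\tau^3Z^2/\sigma$. The matrices are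
\[
\begin{pmatrix}x_0&x_1^2&y_1\\ x_1&y_1&y_2\end{pmatrix}
\qquad\text{and}\qquad
\begin{pmatrix}x_0&y_1&x_1^2\\ x_1&x_0^2&y_2\end{pmatrix},
\]
with column degrees $(1,2,2)$. To see that $I_2(M)=I_X$ for, say, the first matrix, consider the points of $\mathbf A^4$ at which $\mu$ times the first row equals $\lambda$ times the second. For $\lambda=1$ they form the curve $x_1=\mu x_0$, $y_1=\mu x_1^2$, $y_2=\mu y_1$, and for $(\lambda,\mu)=(0,1)$ the line $x_0=x_1=y_1=0$. So the zero locus of $I_2(M)$ has dimension at most $2$, the ring $S/I_2(M)$ is Cohen--Macaulay, and its degree is $(1\cdot2+1\cdot2+2\cdot2)/4=2$ by Lemma~\ref{lem:EN}. An unmixed ideal contained in the prime $I_X$, of the same dimension and degree, equals $I_X$ by formula~\eqref{eq:assoc}.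

\emph{The case $y=2$.} Now $g$ is a constant, and after rescaling $\theta$ we may take $g=1$. Sending $m\in R_k$ to $\theta(m/x_0^k)\xi^k$ embeds $R$ in $\bigoplus_kF_{2k}$ with $R_1=\langle\xi,\eta\rangle$ and $R_{2q}=F_{4q}$. For $q\ge1$ we have $R_{2q+1}=\xi F_{4q}+\eta F_{4q}=F_{4q+2}$ by \eqref{eq:coprime}. So $R$ fills $\bigoplus_kF_{2k}$ except that one quadric $\omega$ is missing from $R_1$. Then $\omega\notin R$ but $\omega R_+\subseteq R$, so the class of $\xi\omega$ in $R/\xi R$ is nonzero and killed by $R_+$. Hence $\operatorname{depth}R=1$ and $X$ is not aCM. This case occurs: the curve $(\sigma^2,\tau^2,\sigma^3\tau,\sigma\tau^3)$ has $R_2=F_4$, degree $2$, and $\omega=\sigma\tau$.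

So in this example the aCM property forces $y=1$, and $y=1$ produces the matrix.

\section{Background}\label{sec:background}

\subsection{Binary forms and scrolls}

We keep $F_i=\Bbbk[\sigma,\tau]_i$, with $F_i=0$ for $i<0$. Two facts are used repeatedly. First, let $(\lambda,\mu)\in\Bbbk^2\setminus0$ and $\ell=\mu\sigma-\lambda\tau$. Then $\ell F_{i-1}$ is the kernel of evaluation at $(\lambda,\mu)$ on $F_i$, so for $i\ge0$
\begin{equation}\label{eq:eval}
\text{a functional on $F_i$ that kills $\ell F_{i-1}$ is a multiple of $G\mapsto G(\lambda,\mu)$.}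
\end{equation}
Second, if $\xi,\eta\in F_\alpha$ are coprime, then
\begin{equation}\label{eq:coprime}
\xi F_i+\eta F_i=F_{i+\alpha}\qquad\text{for }i\ge\alpha-1,
\end{equation}
because the kernel of $F_i^2\to F_{i+\alpha}$ is $\{(\eta h,-\xi h):h\in F_{i-\alpha}\}$, of dimension $i-\alpha+1$, so that the image has dimension $2(i+1)-(i-\alpha+1)=i+\alpha+1$.

Let $a=(a_1,\dots,a_d)$ be integers with $0\le a_1\le\dots\le a_d$ and $f=\sum a_i\ge1$. The \emph{scroll} $S(a)\subseteq\mathbf P^{f+d-1}$ is the closure of the image of $(\sigma,\tau,u)\mapsto(u_i\sigma^{a_i-l}\tau^l)_{1\le i\le d,\,0\le l\le a_i}$. Since some $a_i$ may vanish, this includes cones over rational normal scrolls. Let $T=\Bbbk[\sigma,\tau,u_1,\dots,u_d]$ be bigraded by $\deg\sigma=\deg\tau=(0,1)$ and $\deg u_i=(1,-a_i)$, so that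
\[
T_{q,\alpha}=\bigoplus_{|\beta|=q}u^\beta F_{\beta\cdot a+\alpha},\qquad T_{0,\alpha}=F_\alpha,\qquad \dim T_{1,0}=f+d,\qquad\dim T_{1,-1}=f.
\]
Since $u^\beta F_{\beta\cdot a}=\prod_i(u_iF_{a_i})^{\beta_i}$, the ring $T_{\bullet,0}=\bigoplus_qT_{q,0}$ is generated by $T_{1,0}$, and it is the homogeneous coordinate ring of $S(a)$. By symmetry $\sum_{|\beta|=q}\beta_i=\frac qd\binom{q+d-1}{d-1}=\binom{q+d-1}{d}$ for each $i$, so
\[
\dim T_{q,0}=\sum_{|\beta|=q}(\beta\cdot a+1)=f\binom{q+d-1}{d}+\binom{q+d-1}{d-1}\sim f\,\frac{q^d}{d!}.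
\]
Thus $S(a)$ is non-degenerate of dimension $d$ and degree $f$. We also use that $T$ is a unique factorization domain in which divisors of bihomogeneous elements are bihomogeneous.

\begin{theorem}[del Pezzo--Bertini; see Eisenbud--Harris \cite{EH} for any characteristic]\label{thm:classical}
A non-degenerate integral variety $V\subseteq\mathbf P^N$ of dimension $d\ge1$ has $\deg V\ge N-d+1$. If equality holds and $N-d\ge2$, then up to a linear change of coordinates $V$ is either a scroll $S(a_1,\dots,a_d)$ with $\sum a_i=N-d+1$, or a cone over the Veronese surface in $\mathbf P^5$ (with $d\ge2$ and $N=d+3$). The ideal of a scroll is generated by the $2\times2$ minors of a $2\times(N-d+1)$ matrix of linear forms, and the ideal of a cone over the Veronese surface by the $2\times2$ minors of a generic symmetric $3\times3$ matrix. All these varieties are aCM.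
\end{theorem}

\subsection{Degrees of modules}

For a finitely generated graded $S$-module $L$ of Krull dimension at most $D$ put $\deg_DL=\lim_{t\to1}(1-t)^DH_L(t)$. This number is additive in short exact sequences and unchanged by shifts. It is $0$ if $\dim L<D$ and positive if $\dim L=D$; to see this, view $L$ as a finite module over the polynomial ring on a system of parameters of equal degree, where the statement is the usual one on multiplicities. In particular a module with $\dim_\Bbbk L_q=O(q^{\nu-1})$ has Krull dimension at most $\nu$. Let $I$ be a homogeneous ideal with $\dim S/I=D$. Filter $S/I$ with quotients that are shifts of $S/\mathfrak p$, $\mathfrak p$ a homogeneous prime. A prime with $\dim S/\mathfrak p=D$ occurs $\operatorname{length}(S/I)_\mathfrak p$ times, so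
\begin{equation}\label{eq:assoc}
\deg_DS/I=\sum_{\dim S/\mathfrak p=D}\operatorname{length}\bigl((S/I)_\mathfrak p\bigr)\,\deg_DS/\mathfrak p .
\end{equation}

\subsection{The Eagon--Northcott complex}

\begin{theorem}[Eagon--Northcott, Eagon--Hochster]\label{thm:EN}
Let $M$ be a $2\times(c+1)$ matrix over $S$ with $I_2(M)\ne S$. Then $\operatorname{ht}I_2(M)\le c$. If equality holds, then $S/I_2(M)$ is Cohen--Macaulay and is resolved by the Eagon--Northcott complex.
\end{theorem}

The $i$-th term of this complex, $1\le i\le c$, is $\bigwedge^{i+1}S^{c+1}\otimes(\operatorname{Sym}_{i-1}S^2)^*$, and the matrices of its differentials have entries in the ideal generated by the entries of $M$. If both entries of column $j$ have degree $\alpha_j$, the $i$-th term is $\bigoplus_{|J|=i+1}S(-\sum_{j\in J}\alpha_j)^{i}$.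

\begin{lemma}\label{lem:EN}
Let both entries of column $j$ of $M$ be homogeneous of degree $\alpha_j\ge1$, and let $\operatorname{ht}I_2(M)=c$. Then the Eagon--Northcott resolution is minimal, the Hilbert series of $S/I_2(M)$ is the one in Theorem~\ref{thm:more}(e), and
\[
\deg_{n+1-c}S/I_2(M)=\frac{\prod_j\alpha_j}{\prod_iw_i}\sum_j\frac1{\alpha_j}.
\]
\end{lemma}

\begin{proof}
The resolution is minimal because the entries of $M$ lie in $S_+$. Let $\epsilon_k$ be the $k$-th elementary symmetric polynomial in $t^{\alpha_1},\dots,t^{\alpha_{c+1}}$. The numerator of the Hilbert series over $\prod_i(1-t^{w_i})$ is $1+\sum_{i\ge1}(-1)^ii\,\epsilon_{i+1}=\sum_{k\ge0}(-1)^k(1-k)\epsilon_k$. With $\Pi(z)=\prod_j(1+zt^{\alpha_j})=\sum_k\epsilon_kz^k$ this is $\Pi(-1)+\Pi'(-1)$, which is the stated numerator. Divide the numerator by $(1-t)^c$ and let $t\to1$: the product $\Pi(-1)$ has $c+1$ factors and contributes $0$, while $\Pi'(-1)$ contributes $\sum_j\prod_{i\ne j}\alpha_i$. Finally $(1-t)^{n+1}/\prod_i(1-t^{w_i})\to1/\prod_iw_i$.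
\end{proof}

\subsection{Cohen--Macaulay modules}

Let $B$ be a finitely generated positively graded $\Bbbk$-algebra with $B_0=\Bbbk$, and $Q\ne0$ a finitely generated graded $B$-module. Then $Q$ is Cohen--Macaulay (CM) if and only if some, and then every, homogeneous system of parameters of $Q$ is a $Q$-regular sequence. If $Q$ is CM, every associated prime $\mathfrak p$ of $Q$ has $\dim B/\mathfrak p=\dim Q$. If $x\in B_+$ is a homogeneous nonzerodivisor on $Q$, then $\dim Q/xQ=\dim Q-1$, and $Q$ is CM if and only if $Q/xQ$ is. In particular $B$ is CM if and only if the polynomial ring $B[y]$ is.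

The next lemma is the only way in which the aCM hypothesis is used to restrict the structure of $R$. It says that a CM module of full dimension cannot be enlarged, inside a torsion-free module, along a locus of codimension two. In Section~\ref{sec:example} the enlargement was the missing quadric $\omega$.

\begin{lemma}\label{lem:extend}
Let $B$ be a domain of dimension $d+1$ as above, and let $0\ne Q\subseteq\Gamma$ be finitely generated graded $B$-modules with $\Gamma$ torsion-free and $Q$ CM of dimension $d+1$. If $\dim\Gamma/Q\le d-1$, then $Q=\Gamma$.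
\end{lemma}

\begin{proof}
Suppose $Q\ne\Gamma$ and let $J=\operatorname{ann}(\Gamma/Q)$, a proper homogeneous ideal with $\dim B/J\le d-1$; in particular $J\ne0$. Choose a homogeneous $0\ne x\in J$. It is a nonzerodivisor on $Q$, so $Q/xQ$ is CM of dimension $d$. Its associated primes have dimension $d$, so none contains $J$, and by prime avoidance some $y\in J$ is a nonzerodivisor on $Q/xQ$. Let $\gamma\in\Gamma$. Then $x\gamma,y\gamma\in Q$ and $y(x\gamma)=x(y\gamma)\in xQ$, so $x\gamma=xq$ for some $q\in Q$. Since $\Gamma$ is torsion-free, $\gamma=q\in Q$. Hence $Q=\Gamma$, a contradiction.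
\end{proof}

\section{The Veronese subring and a lower bound for the degree}\label{sec:veronese}

Let $X\subseteq\mathbf P_r$ be a variety with coordinate ring $R$. In this section $r=0$ is allowed, and every statement applies to $\mathbf P_j$ with $j$ in place of $r$. Let $A_j\subseteq R$ be the subalgebra generated by the variables of weight at most $e_j$, and put $(A_{-1})_1=0$. Then $A_j=S^{(j)}/(I_X\cap S^{(j)})$, $(A_j)_{e_j}=R_{e_j}$ and $A_r=R$. A form of degree $e_j$ is a linear combination of the variables of weight $e_j$ plus an element of $S^{(j-1)}$. Therefore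
\begin{equation}\label{eq:nondeg}
\begin{gathered}
\text{$X$ is non-degenerate if and only if, for all $j$, the variables of weight $e_j$}\\
\text{are linearly independent in $R_{e_j}$ modulo $(A_{j-1})_{e_j}$.}
\end{gathered}
\end{equation}
If $X$ is non-degenerate, so is $\operatorname{Proj}A_j\subseteq\mathbf P_j$, and $\dim\operatorname{Proj}A_j\ge1$. Indeed, two linearly independent elements of degree $1$ in a graded domain are algebraically independent, because a homogeneous relation between them factors into linear ones; apply this to $x_0,x_1\in A_j$. Here $m_0\ge2$ is used.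

The following lemma is where divisibility enters. Without it the statement fails: for weights $1,1,2,3$ the cube of the variable of weight $2$ has no subproduct of degree $3$.

\begin{lemma}\label{lem:subproduct}
A product of homogeneous elements whose degrees lie in $\{e_0,\dots,e_j\}$ and add up to at least $e_j$ has a subproduct of degree exactly $e_j$.
\end{lemma}

\begin{proof}
Multiply the factors together in order of decreasing degree. When a factor of degree $w$ is about to be added, both the partial degree and $e_j$ are multiples of $w$. So a partial degree less than $e_j$ stays at most $e_j$ after the factor is added, and at some moment it equals $e_j$.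
\end{proof}

For subspaces $U,U'$ of a ring let $UU'$ be the span of the products. Applying the lemma repeatedly to monomials shows that $A_j^{(e_j)}=\bigoplus_q(A_j)_{qe_j}$ is standard graded, that is, generated by its degree-one part $R_{e_j}$, and that
\begin{equation}\label{eq:products}
(A_{j-1})_{e_j}=(R_{e_{j-1}})^{k_j},\qquad R_{qe_r+i}=R_i\,(R_{e_r})^q\quad(0\le i<e_r).
\end{equation}

To bound $\deg V$ from below with Theorem~\ref{thm:classical} we need a lower bound for $\dim R_{e_r}$. By \eqref{eq:nondeg} and \eqref{eq:products} this amounts to bounding the dimension of a power of a subspace of a domain.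

\begin{lemma}[Hopf's bound]\label{lem:hopf}
For nonzero finite-dimensional subspaces $U,U'$ of a domain over $\Bbbk$, $\dim UU'\ge\dim U+\dim U'-1$.
\end{lemma}

\begin{proof}
The decomposable tensors form a closed cone of dimension $\dim U+\dim U'-1$ in $U\otimes U'$. In a domain, this cone meets the kernel of $U\otimes U'\to UU'$ only in $0$. Two closed cones in a vector space that meet only in $0$ have dimensions adding up to at most the dimension of the space, so the kernel has codimension at least $\dim U+\dim U'-1$.
\end{proof}

The next lemma identifies the extremal case: equality holds only for the coordinate ring of a rational normal curve.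

\begin{lemma}\label{lem:rnc}
Let $B$ be a standard graded domain with $B_0=\Bbbk$ and $\dim B_1=N+1\ge2$. Then $\dim B_k\ge kN+1$ for $k\ge1$. If equality holds for some $k\ge2$, there are $z\in B_1$ and $\rho\in\operatorname{Frac}(B)\setminus\Bbbk$ of degree $0$ with $B_1=\langle z,z\rho,\dots,z\rho^N\rangle$.
\end{lemma}

\begin{proof}
The bound follows from Lemma~\ref{lem:hopf} by induction on $k$. If equality holds for some $k>2$, then $kN+1\ge\dim B_2+\dim B_{k-2}-1\ge\dim B_2+(k-2)N$, so equality holds for $k=2$. We assume $\dim B_2=2N+1$ and induct on $N$. For $N=1$ take a basis $z,z'$ of $B_1$ and $\rho=z'/z$.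

Let $N\ge2$. We project from a smooth point. Let $Y=\operatorname{Proj}B\subseteq\mathbf P^N$, of dimension $y\ge1$, let $p\in Y$ be a smooth closed point with local ring $(\mathcal O,\mathfrak m)$, let $W\subset B_1$ be the hyperplane of forms vanishing at $p$, and let $h\in B_1\setminus W$. The map $B_2\to\mathcal O/\mathfrak m^2$, $b\mapsto b/h^2$, kills $W^2$. It is surjective, since $h^2\mapsto1$ and $hW$ maps to $W/h$, which generates $\mathfrak m$. As $\dim\mathcal O/\mathfrak m^2=1+y$, we get $2N-1\le\dim W^2\le2N-y$. Hence $y=1$ and $\dim W^2=2(N-1)+1$. The induction hypothesis applies to the subalgebra $\Bbbk[W]$ and gives $W=z\mathcal P_{N-1}$, where $\mathcal P_i$ is the space of polynomials of degree at most $i$ in an element $\rho\notin\Bbbk$. As $\Bbbk$ is algebraically closed, $\rho$ is transcendental and $\dim\mathcal P_i=i+1$.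

It remains to locate $\beta=h/z$. The space $B_1W=z^2(\mathcal P_{2N-2}+\beta\mathcal P_{N-1})$ consists of elements of $B_2$ that vanish at $p$, so its dimension is at most $2N$. Hence $\mathcal Q=\{q\in\mathcal P_{N-1}:\beta q\in\mathcal P_{2N-2}\}$ has dimension at least $(2N-1)+N-2N=N-1\ge1$. So $\beta\in\Bbbk(\rho)$; write $\beta=\phi/\psi$ in lowest terms. Elements of $\mathcal Q$ are multiples of $\psi$, so $1\le N-1\le\dim\mathcal Q\le\max(0,N-\deg\psi)$ and $\deg\psi\le1$.

If $\deg\psi=0$, then $\beta$ is a polynomial of degree at least $N$, because $h\notin W$. Elements of $\mathcal Q$ have degree at most $2N-2-\deg\beta$, so $N-1\le2N-1-\deg\beta$. Thus $\deg\beta=N$ and $B_1=z\mathcal P_N$.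

If $\psi=\rho-\gamma$ with $\gamma\in\Bbbk$, then $\mathcal Q=\psi\mathcal P_{N-2}$ by the dimension count, so $\phi\mathcal P_{N-2}\subseteq\mathcal P_{2N-2}$ and $\deg\phi\le N$. Write $\phi=\phi(\gamma)+\psi\phi_1$ with $\phi(\gamma)\ne0$ and $\phi_1\in\mathcal P_{N-1}$. Then $B_1=z(\mathcal P_{N-1}+\Bbbk\psi^{-1})=(z/\psi)\mathcal P_N$, and $z/\psi\in B_1$.
\end{proof}

\begin{proposition}\label{prop:bound}
Let $X\subseteq\mathbf P_r$ be non-degenerate of dimension $d$. Put $e=e_r$, $N(X)=\dim R_e-1$ and $V=\operatorname{Proj}R^{(e)}\subseteq\mathbf P^{N(X)}$. Then $V$ is integral, non-degenerate, of dimension $d$, and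
\[
\deg X=\frac{\deg V}{e^d}\ge\frac{N(X)+1-d}{e^d},\qquad N(X)\ge N_r .
\]
If $N(X)=N_r$, then for each $0\le j<r$ we have $\dim R_{e_j}=N_j+1$ and $R_{e_j}=\langle z_j\rho_j^i:0\le i\le N_j\rangle$ for some $z_j\in R_{e_j}$ and $\rho_j\in\operatorname{Frac}(R)\setminus\Bbbk$ of degree $0$.
\end{proposition}

\begin{proof}
By \eqref{eq:products}, $R$ is finite over the standard graded domain $R^{(e)}$, so $\dim V=d$; $V$ is non-degenerate because $R_e$ is the space of linear forms on $\mathbf P^{N(X)}$. Multiplication by $x_0\ne0$ shows that $\dim R_k$ is nondecreasing. For $qe\le k<(q+1)e$ it lies between $\dim R_{qe}$ and $\dim R_{(q+1)e}$, both asymptotic to $\deg V\,q^d/d!$. So $\dim R_k\sim(\deg V/e^d)\,k^d/d!$, which gives $\deg X=\deg V/e^d$. The inequality for $\deg V$ is Theorem~\ref{thm:classical}.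

Put $N_j(X)=\dim R_{e_j}-1$. Then $N_0(X)=m_0-1=N_0$. For $j\ge1$, \eqref{eq:nondeg} and Lemma~\ref{lem:rnc}, applied to $B=A_{j-1}^{(e_{j-1})}$ in degree $k_j$, give
\[
N_j(X)+1=m_j+\dim(A_{j-1})_{e_j}\ge m_j+k_jN_{j-1}(X)+1 .
\]
Comparing with \eqref{eq:N}, $N_j(X)\ge N_j$ for all $j$. If $N_r(X)=N_r$, then by descending induction $N_j(X)=N_j$ for all $j$ and each displayed inequality is an equality, so the second part of Lemma~\ref{lem:rnc} applies to each $A_j^{(e_j)}$ with $j<r$.
\end{proof}

\section{The rings $R(\mathfrak D)$ and their ideals}\label{sec:rings}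

Suppose that both inequalities of Proposition~\ref{prop:bound} are equalities and that $V$ is a scroll, so $R_{e_r}\cong T_{1,0}$. The simplest way for the elements $\rho_j$ to fit in is that each is a fractional linear function of $\tau/\sigma$, as in the case $y=1$ of Section~\ref{sec:example}. Then $R_{e_j}=\zeta_jF_{N_j}$ for a scaling factor $\zeta_j$, and the inclusion $(R_{e_{j-1}})^{k_j}\subseteq R_{e_j}$ is multiplication by $g_j=\zeta_{j-1}^{k_j}/\zeta_j$. We turn this into a definition.

\begin{definition}\label{def:datum}
Let $r\ge1$, $1\le d\le m_r$, and $f=N_r+1-d=K_r+m_r+1-d$. A \emph{datum} $\mathfrak D$ for $\mathbf P_r$ and $d$ consists of integers $0\le a_1\le\dots\le a_d$ with $\sum a_i=f$, which define $T$ as in Section~\ref{sec:background}, and nonzero elements $g_j\in F_{m_j}$ for $1\le j<r$ and $g_r\in T_{1,-K_r}$. Let $\mathcal L=\operatorname{Frac}T$, let $Z$ be an indeterminate, and put $\zeta_0=Z$, $\zeta_j=\zeta_{j-1}^{k_j}/g_j\in\mathcal L^\times Z^{e_j}$. Put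
\[
U_j=F_{N_j}\quad(0\le j<r),\qquad U_r=T_{1,0}.
\]
The ring $R(\mathfrak D)$ is the $\Bbbk$-subalgebra of $\mathcal L[Z]$ generated by $\zeta_0U_0,\dots,\zeta_rU_r$ and graded by the degree in $Z$. Data for $\mathbf P_s$, $s\ge1$, are defined in the same way.
\end{definition}

Data exist: take $a=(0,\dots,0,f)$, $g_j=\sigma^{m_j}$ and $g_r=u_d\sigma^{m_r+1-d}$. For curves in $\mathbf P(1,1,2,2)$ we have $a=(4)$ and $g_1=u_1g$ with $g\in F_2$, so $\zeta_1U_1=Z^2F_4/g$ as in Section~\ref{sec:example}.

\begin{proposition}\label{prop:ring}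
Let $R=R(\mathfrak D)$. Then $R_{e_j}=\zeta_jU_j$ for all $j$, $R_{qe_r}=\zeta_r^qT_{q,0}$, and $R\cong S/P$ for a homogeneous prime $P$. For any such $P$, the variety $X=V(P)\subseteq\mathbf P_r$ is non-degenerate of dimension $d$ and degree $(N_r+1-d)/e_r^d$.
\end{proposition}

\begin{proof}
Let $A_j$ be the subalgebra generated by $\zeta_0U_0,\dots,\zeta_jU_j$; it contains all elements of $R$ of degree less than $e_{j+1}$. We have $R_1=\zeta_0U_0$, of dimension $m_0$. Let $j\ge1$ and assume $R_{e_{j-1}}=\zeta_{j-1}F_{N_{j-1}}$. By Lemma~\ref{lem:subproduct},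
\[
(A_{j-1})_{e_j}=(R_{e_{j-1}})^{k_j}=\zeta_{j-1}^{k_j}F_{K_j}=\zeta_j\,g_jF_{K_j}\subseteq\zeta_jU_j .
\]
Since $R_{e_j}=(A_{j-1})_{e_j}+\zeta_jU_j$, we get $R_{e_j}=\zeta_jU_j$. The codimension of $(A_{j-1})_{e_j}$ in $R_{e_j}$ is $m_j$: it is $N_j-K_j$ for $j<r$, and $(f+d)-(K_r+1)$ for $j=r$. By Lemma~\ref{lem:subproduct} again, $R_{qe_r}=(R_{e_r})^q=\zeta_r^qT_{q,0}$.

Send the variables of weight $e_j$ to a basis of a complement of $(A_{j-1})_{e_j}$ in $R_{e_j}$, and those of weight $1$ to a basis of $R_1$. This gives a graded surjection $S\to R$, whose kernel is prime. Now take any graded isomorphism $S/P\cong R$. The variables of weight less than $e_j$ generate the same subalgebra as all elements of degree less than $e_j$, namely $A_{j-1}$. The $m_j$ variables of weight $e_j$ span $R_{e_j}$ modulo $(A_{j-1})_{e_j}$, a quotient of dimension $m_j$, so they are independent there, and $X$ is non-degenerate by \eqref{eq:nondeg}. Finally $R^{(e_r)}\cong T_{\bullet,0}$, so $\dim X=d$ and $\deg X=f/e_r^d$ by Proposition~\ref{prop:bound}.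
\end{proof}

\begin{proposition}\label{prop:det}
Let $R(\mathfrak D)\cong S/P$ and $c=n_r-d$. Then $P=I_2(M)$ for a $2\times(c+1)$ matrix $M$ with $b=0$ and column degrees $(1^{m_0-1},e_1^{m_1},\dots,e_{r-1}^{m_{r-1}},e_r^{m_r+1-d})$. In particular $V(P)$ is aCM.
\end{proposition}

\begin{proof}
Identify $S/P$ with $R=R(\mathfrak D)$.

\emph{The matrix.} Put $U_j^-=F_{N_j-1}$ for $j<r$ and $U_r^-=T_{1,-1}$. For $v\in U_j^-$ the elements $\zeta_j\sigma v$ and $\zeta_j\tau v$ lie in $R_{e_j}$ and stand in the ratio $\sigma:\tau$. As in Section~\ref{sec:example}, we use only those $v$ that do not come from lower weights. Let $C_0$ be a basis of $U_0^-$, and for $j\ge1$ let $C_j$ be a basis of a complement of $g_jF_{K_j-1}$ in $U_j^-$. Then $|C_0|=N_0=m_0-1$, $|C_j|=N_j-K_j=m_j$ for $0<j<r$, and $|C_r|=f-K_r=m_r+1-d$. The total is $n_r+1-d=c+1$. For each $v\in C_j$ let $M$ have a column whose entries are lifts to $S_{e_j}$ of $\zeta_j\sigma v$ and $\zeta_j\tau v$. The minors vanish in $R$, so $I_2(M)\subseteq P$ and $\operatorname{ht}I_2(M)\le c$.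

For the reverse inclusion we show that $I_2(M)$ has height $c$, so that it is unmixed with a known degree, and compare degrees.

\emph{The height.} For $(\lambda,\mu)\in\Bbbk^2\setminus0$ let $\ell=\mu\sigma-\lambda\tau$, and let $\Sigma_{\lambda,\mu}\subseteq\mathbf A^{n_r+1}$ be the set of points at which $\mu$ times the first row of $M$ equals $\lambda$ times the second row. We show $\dim\Sigma_{\lambda,\mu}\le d$. Fix $p\in\Sigma_{\lambda,\mu}$. We do not yet know that $p$ lies on the affine cone over $V(P)$, so evaluation at $p$ is not known to factor through $R$. We prove weight by weight that it does so on $S_{e_j}$.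

\medskip\noindent\emph{Claim.} For $0\le j<r$ there is $c_j\in\Bbbk$ such that $h(p)=c_jG(\lambda,\mu)$ whenever $h\in S_{e_j}$ has image $\zeta_jG$ in $R$; and $c_{j-1}^{k_j}=c_j\,g_j(\lambda,\mu)$ for $1\le j<r$.

\medskip
For $j=0$ the map $S_1\to R_1$ is bijective, so $p$ defines a functional on $F_{N_0}$. The equations of $\Sigma_{\lambda,\mu}$ for the columns in $C_0$ say that it kills $\ell F_{N_0-1}$, and \eqref{eq:eval} applies.

Let $1\le j\le r$ and assume the first statement for $j-1$. By Lemma~\ref{lem:subproduct}, every $h\in S^{(j-1)}_{e_j}$ is a sum of products of $k_j$ elements of $S_{e_{j-1}}$. Evaluating each factor shows that if $h$ has image $\zeta_{j-1}^{k_j}G'=\zeta_jg_jG'$ with $G'\in F_{K_j}$, then $h(p)=c_{j-1}^{k_j}G'(\lambda,\mu)$. In particular $h(p)=0$ if the image is $0$. By \eqref{eq:nondeg} the kernel of $S_{e_j}\to R_{e_j}$ lies in $S^{(j-1)}$. So evaluation at $p$ induces a functional $\varphi_j$ on $U_j=\zeta_j^{-1}R_{e_j}$, with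
\begin{equation}\label{eq:phi}
\varphi_j(g_jG')=c_{j-1}^{k_j}\,G'(\lambda,\mu)\qquad(G'\in F_{K_j}).
\end{equation}
It kills $\ell v$ for $v\in C_j$ because $p\in\Sigma_{\lambda,\mu}$, and it kills $\ell g_jF_{K_j-1}$ by \eqref{eq:phi}. So it kills $\ell U_j^-$. For $j<r$, \eqref{eq:eval} gives $\varphi_j(G)=c_jG(\lambda,\mu)$, and \eqref{eq:phi} for a form $G'$ with $G'(\lambda,\mu)\ne0$ gives the relation between $c_{j-1}$ and $c_j$. This proves the claim.

For $j=r$, the functional $\varphi_r$ on $\bigoplus_iu_iF_{a_i}$ kills $\bigoplus_iu_i\ell F_{a_i-1}$, so by \eqref{eq:eval} there is $\gamma\in\Bbbk^d$ with $\varphi_r(u_iG)=\gamma_iG(\lambda,\mu)$ for $G\in F_{a_i}$. Writing $g_r=\sum_iu_iG_i$, we obtain from \eqref{eq:phi} that $c_{r-1}^{k_r}=\sum_i\gamma_iG_i(\lambda,\mu)$. The coordinates of $p$ are the values at $p$ of the variables, which lie in the spaces $S_{e_j}$, so $p$ is determined by $c_0,\dots,c_{r-1}$ and $\gamma$. Given $\gamma$ there are finitely many possibilities for $c_{r-1}$, then by $c_{j-1}^{k_j}=c_jg_j(\lambda,\mu)$ finitely many for $c_{r-2}$,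 and so on down to $c_0$. The map $p\mapsto\gamma$ is a morphism $\Sigma_{\lambda,\mu}\to\mathbf A^d$, since $\gamma_i=h_i(p)$ for a fixed lift $h_i$ of $\zeta_ru_iG$ with $G(\lambda,\mu)=1$. It has finite fibers, so $\dim\Sigma_{\lambda,\mu}\le d$.

The zero locus of $I_2(M)$ is the set of points where the two rows are linearly dependent. It is the image of the closed set $\{([\lambda:\mu],p):p\in\Sigma_{\lambda,\mu}\}\subseteq\mathbf P^1\times\mathbf A^{n_r+1}$, which has dimension at most $d+1$. Hence $\operatorname{ht}I_2(M)\ge n_r+1-(d+1)=c$. By Theorem~\ref{thm:EN}, $S/I_2(M)$ is CM of dimension $d+1$.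

\emph{The degree.} For our column degrees $\prod_j\alpha_j/\prod_iw_i=e_r^{1-d}$, and by \eqref{eq:N}
\[
\sum_j\frac1{\alpha_j}=m_0-1+\sum_{0<j<r}\frac{m_j}{e_j}+\frac{m_r+1-d}{e_r}=\frac{N_r+1-d}{e_r}.
\]
By Lemma~\ref{lem:EN} and Proposition~\ref{prop:ring}, $\deg_{d+1}S/I_2(M)=(N_r+1-d)/e_r^d=\deg_{d+1}S/P$.

\emph{Conclusion.} All associated primes of $S/I_2(M)$ have dimension $d+1$, and $P$ is one of them. In \eqref{eq:assoc} the term of $P$ is already at least $\deg_{d+1}S/P$, and every term belonging to an associated prime is positive. So $P$ is the only associated prime and it has length $1$. Thus $I_2(M)$ is $P$-primary with $I_2(M)_P=P_P$, and therefore $I_2(M)=P$.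
\end{proof}

\section{The minimal degree and the reduction to $\mathbf P_s$}\label{sec:degree}

Passing to the cone with one more variable of weight $e$ multiplies the Hilbert series by $1/(1-t^e)$, so it raises the dimension by one and divides the degree by $e$. One therefore expects a variety of minimal degree to leave the variables of the largest weight free when its dimension allows this. For $1\le d\le n_j$ let $\delta_j(d)$ be the minimal degree of a non-degenerate variety of dimension $d$ in $\mathbf P_j$; part (a) below includes the statement that the minimum is attained. Part (d) drives the induction: raising the dimension inside $\mathbf P_j$ lowers the minimal degree by no more than a free variable of higher weight does.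

\begin{proposition}\label{prop:delta}
\begin{enumerate}
\item[(a)] $\delta_0(d)=m_0-d$. For $j\ge1$, $\delta_j(d)=(N_j+1-d)/e_j^d$ if $d\le m_j$, and $\delta_j(d)=\delta_{j-1}(d-m_j)/e_j^{m_j}$ if $d>m_j$.
\item[(b)] Let $j\ge1$ and $d\le m_j$. A non-degenerate $X\subseteq\mathbf P_j$ of dimension $d$ has minimal degree if and only if $\dim R_{e_j}=N_j+1$ and $V=\operatorname{Proj}R^{(e_j)}\subseteq\mathbf P^{N_j}$ has degree $N_j-d+1$.
\item[(c)] Let $j\ge1$, $d>m_j$ and $n_j-d\ge2$. If $X\subseteq\mathbf P_j$ has minimal degree and dimension $d$, then $I_X=I_{X'}S^{(j)}$ for some $X'\subseteq\mathbf P_{j-1}$ of minimal degree and dimension $d-m_j$.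
\item[(d)] If $e\ge2e_j$ and $1\le d<n_j$, then $e\,\delta_j(d+1)\ge\delta_j(d)$, with strict inequality if $n_j-d\ge2$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $j$. For $j=0$, the lower bound in (a) is Theorem~\ref{thm:classical}, and it is attained by $S(0,\dots,0,m_0-d)$. For (d), $d<n_0$ means $m_0-d\ge2$, so $e(m_0-d-1)\ge2(m_0-d-1)\ge m_0-d$, and the second inequality is strict if $m_0-d\ge3$, that is, $n_0-d\ge2$.

Let $j\ge1$. If $d\le m_j$, Proposition~\ref{prop:bound} gives $e_j^d\deg X=\deg V\ge N(X)+1-d\ge N_j+1-d$, and Proposition~\ref{prop:ring} shows that the bound is attained. This proves (a) in this range, and (b).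

Let $d>m_j$, let $X\subseteq\mathbf P_j$ be non-degenerate of dimension $d$, and put $X'=\operatorname{Proj}A_{j-1}\subseteq\mathbf P_{j-1}$, which is non-degenerate of some dimension $d'$ with $1\le d'\le n_{j-1}$. The domain $R$ has transcendence degree $d-d'$ over $A_{j-1}$ and is generated over it by the $m_j$ variables of weight $e_j$. So $d'\ge d-m_j$, and $d-d'$ of these variables are algebraically independent over $A_{j-1}$. Hence $H_X(t)\ge H_{X'}(t)/(1-t^{e_j})^{d-d'}$ coefficientwise, and
\[
\deg X\ \ge\ \frac{\deg X'}{e_j^{\,d-d'}}\ \ge\ \frac{e_j^{\,d'-(d-m_j)}\,\delta_{j-1}(d')}{e_j^{m_j}}\ \ge\ \frac{\delta_{j-1}(d-m_j)}{e_j^{m_j}} .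
\]
The last step applies (d) for $j-1$, with $e=e_j\ge2e_{j-1}$, in the dimensions $d'-1,d'-2,\dots,d-m_j$. The bound is attained by the cone over a variety of minimal degree and dimension $d-m_j$ in $\mathbf P_{j-1}$, which is non-degenerate by \eqref{eq:nondeg}. This proves (a). If $n_j-d=n_{j-1}-(d-m_j)\ge2$ and $d'>d-m_j$, the application of (d) in dimension $d-m_j$ is strict. So if $X$ has minimal degree, then $d'=d-m_j$, all $m_j$ variables are algebraically independent over $A_{j-1}$, and $I_X=(I_X\cap S^{(j-1)})S^{(j)}=I_{X'}S^{(j)}$. Then $\deg X'=e_j^{m_j}\deg X=\delta_{j-1}(d-m_j)$, which proves (c).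

It remains to prove (d) for $j$. There are three cases.
\begin{itemize}
\item If $d+1\le m_j$, then $N_j-d\ge K_j+1>1$, so $e\,\delta_j(d+1)\ge2(N_j-d)/e_j^d>(N_j+1-d)/e_j^d=\delta_j(d)$.
\item If $d=m_j$, note that $\delta_{j-1}(1)=N_{j-1}/e_{j-1}$ by (a) for $j-1$. Since $K_j\ge2$,
\[
e\,\delta_j(d+1)=\frac{eN_{j-1}}{e_{j-1}e_j^{m_j}}\ge\frac{2K_j}{e_j^{m_j}}>\frac{K_j+1}{e_j^{m_j}}=\delta_j(d).
\]
\item If $d>m_j$, both sides are $e_j^{-m_j}$ times the two sides of (d) for $j-1$ in dimension $d-m_j$. This applies since $e\ge2e_{j-1}$, and the codimension $n_{j-1}-(d-m_j)=n_j-d$ is the same.\qedhere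
\end{itemize}
\end{proof}

\section{The Cohen--Macaulay property forces $R=R(\mathfrak D)$}\label{sec:CM}

\begin{proposition}\label{prop:CM}
Let $r\ge1$ and $1\le d\le m_r$. If $X\subseteq\mathbf P_r$ is an aCM variety of minimal degree and dimension $d$, then $R\cong R(\mathfrak D)$ as graded algebras for some datum $\mathfrak D$.
\end{proposition}

\begin{proof}
Put $e=e_r$ and $B=R^{(e)}$. By Proposition~\ref{prop:delta}(b), $\dim R_e=N_r+1$ and $V=\operatorname{Proj}B\subseteq\mathbf P^{N_r}$ has degree $f=N_r+1-d$. Its codimension is $N_r-d\ge K_r\ge2$, so $V$ is a scroll or a cone over the Veronese surface by Theorem~\ref{thm:classical}. By Proposition~\ref{prop:bound}, $R_{e_j}=\langle z_j\rho_j^i:0\le i\le N_j\rangle$ for $j<r$. Put $E_j=N_je/e_j\ge2$. The elements $z_j^{e/e_j}\rho_j^i$, $0\le i\le E_j$, are products of $e/e_j$ elements of $R_{e_j}$, so they lie in $R_e=B_1$.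

\emph{Step 1: modules and fractions.} The description of $V$ controls only $B$. The rest of $R$ is seen through the decomposition $R=\bigoplus_{0\le l<e}M_l$ into the $B$-modules $M_l=\bigoplus_qR_{qe+l}$, graded by $q$. By \eqref{eq:products}, $M_l$ is generated by $R_l$. Since $R$ is finite over $B$, a homogeneous system of parameters of $B$ is one of $R$, hence an $R$-regular sequence, hence regular on each summand $M_l\ni x_0^l$. So each $M_l$ is a CM $B$-module of dimension $d+1$.

If $m,m'\in R$ are homogeneous, $m'\ne0$ and $e\mid\deg m-\deg m'$, then $m/m'=mm'^{\,e-1}/m'^{\,e}$ lies in $\operatorname{Frac}B$. So an embedding $\theta$ of $B$ in a field is defined on all such fractions, and it sends a fraction of degree $0$ to a quotient of two elements of the same $\theta(B_q)$.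

\emph{Step 2: $V$ is not a cone over the Veronese surface.} Suppose it is. Let $T'=\Bbbk[u_0,u_1,u_2,v_1,\dots,v_{d-2}]$ with $\deg u_i=1$ and $\deg v_i=2$, and fix a graded isomorphism $\theta\colon B\to\bigoplus_qT'_{2q}$, by which we identify the two rings. Write $\theta(\rho_0)=\eta/\xi$ with $\xi,\eta\in T'$ coprime and homogeneous of the same degree $y$; $y\ge1$ since $\rho_0\notin\Bbbk$. Put $p_i=\theta(z_0^e\rho_0^i)\in T'_2$. From $p_{E_0}\xi^{E_0}=p_0\eta^{E_0}$ we get $\xi^{E_0}\mid p_0$, so $E_0y\le2$. Hence $E_0=2$ and $y=1$. As $E_0=e(m_0-1)$, we have $e=2$ and $m_0=2$, and $\xi,\eta$ are independent linear forms in the $u_i$; we may take $\xi=u_0$, $\eta=u_1$.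

The injective $B$-linear map $m\mapsto u_0\,\theta(m/z_0)$ sends the basis $z_0,z_0\rho_0$ of $R_1$ to $u_0,u_1$, so it identifies $M_1$ with $Q=Bu_0+Bu_1\subseteq\Gamma=\bigoplus_qT'_{2q+1}$. The module $\Gamma$ is torsion-free, and it is generated by $u_0,u_1,u_2$ because a monomial of odd degree is divisible by some $u_i$. So $\Gamma/Q$ is generated by the class of $u_2$. It is killed by $u_0u_i$ and $u_1u_i$ for all $i$, since $(u_0u_i)u_2=(u_iu_2)u_0$ and $(u_1u_i)u_2=(u_iu_2)u_1$ lie in $Q$. Modulo these elements $B$ is a quotient of $\Bbbk[u_2^2,v_1,\dots,v_{d-2}]$, so $\dim\Gamma/Q\le d-1$. Lemma~\ref{lem:extend} gives $Q=\Gamma$, but $\dim Q_0=2$ and $\dim\Gamma_0=3$, a contradiction.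

\emph{Step 3: each $\rho_j$ is a function of $\tau/\sigma$.} Now $V=S(a)$ with $\sum a_i=f$. Fix a graded isomorphism $\theta\colon B\to T_{\bullet,0}$, identify the two rings, and extend $\theta$ to fractions with values in $\mathcal L=\operatorname{Frac}T$. Let $j<r$ and write $\theta(\rho_j)=\eta_j/\xi_j$ with $\xi_j,\eta_j\in T$ coprime and of the same bidegree. Put $p_i=\theta(z_j^{e/e_j}\rho_j^i)\in T_{1,0}$. From $p_{E_j}\xi_j^{E_j}=p_0\eta_j^{E_j}$ we get $\xi_j^{E_j}\mid p_0$ and $\eta_j^{E_j}\mid p_{E_j}$. Nonzero elements of $T_{1,0}$ have degree $1$ in the $u_i$, and $E_j\ge2$, so $\xi_j,\eta_j$ do not involve the $u_i$. Thus $\xi_j,\eta_j\in F_{y_j}$, with $y_j\ge1$ since $\rho_j\notin\Bbbk$.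

\emph{Step 4: $y_j=1$.} If $y_j>1$, then $\rho_j$ factors through a nontrivial covering of $\mathbf P^1$, and $R_{e_j}$ is a proper subspace of a space of binary forms. We use Lemma~\ref{lem:extend} to exclude this. Put $\alpha=N_jy_j$. The injective $B$-linear map $m\mapsto\xi_j^{N_j}\theta(m/z_j)$ on $M_{e_j}$ sends $z_j\rho_j^i$ to $\xi_j^{N_j-i}\eta_j^i$. So it identifies $M_{e_j}$ with
\[
Q=\sum_{i=0}^{N_j}B\,\xi_j^{N_j-i}\eta_j^i\ \subseteq\ \Gamma=\bigoplus_{q\ge0}T_{q,\alpha}.
\]
The module $\Gamma$ is torsion-free, and it is generated by $\Gamma_0=F_\alpha$ because $u^\beta F_{\beta\cdot a+\alpha}=u^\beta F_{\beta\cdot a}\cdot F_\alpha$.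

The forms $\xi_j^{N_j},\eta_j^{N_j}\in F_\alpha$ are coprime. If $\beta\cdot a\ge\alpha-1$, then \eqref{eq:coprime} gives $u^\beta F_{\beta\cdot a+\alpha}=\xi_j^{N_j}u^\beta F_{\beta\cdot a}+\eta_j^{N_j}u^\beta F_{\beta\cdot a}\subseteq Q$. So only the $\beta$ with $|\beta|=q$ and $\beta\cdot a<\alpha-1$ contribute to $\dim(\Gamma/Q)_q$, each at most $2\alpha$. Let $\nu$ be the number of $i$ with $a_i=0$; $\nu\le d-1$ since $f\ge1$. For such $\beta$ the exponents $\beta_i$ with $a_i\ge1$ have sum less than $\alpha-1$, so they take finitely many values, independently of $q$; the remaining $\nu$ exponents then have a prescribed sum, at most $q$. The number of such $\beta$ is $O(q^{\nu-1})$ if $\nu\ge1$, and is zero for large $q$ if $\nu=0$. Hence $\dim\Gamma/Q\le\nu\le d-1$, and $Q=\Gamma$ by Lemma~\ref{lem:extend}. In degree $q=0$ this reads $N_j+1=N_jy_j+1$, so $y_j=1$.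

\emph{Step 5: the datum.} Now $\xi_j,\eta_j$ is a basis of $F_1$ for each $j<r$. Define a graded embedding $\Theta\colon R\to\mathcal L[Z]$ by $\Theta(m)=\theta(m/z_0^k)\,\xi_0^{kN_0}Z^k$ for $m\in R_k$. For $j<r$ put $\zeta_j=\Theta(z_j)/\xi_j^{N_j}\in\mathcal L^\times Z^{e_j}$. Then $\zeta_0=Z$ and $\Theta(z_j\rho_j^i)=\zeta_j\xi_j^{N_j-i}\eta_j^i$, so $\Theta(R_{e_j})=\zeta_jF_{N_j}=\zeta_jU_j$. Put $\zeta_r=\xi_0^{eN_0}Z^e/\theta(z_0^e)$; then $\Theta(m)=\zeta_r\theta(m)$ for $m\in R_e$, so $\Theta(R_e)=\zeta_rU_r$. For $1\le j\le r$ let $g_j=\zeta_{j-1}^{k_j}/\zeta_j\in\mathcal L^\times$. The inclusion $(R_{e_{j-1}})^{k_j}\subseteq R_{e_j}$ says $g_jF_{K_j}\subseteq U_j$. In particular $\sigma^{K_j}g_j$ and $\tau^{K_j}g_j$ lie in $T$, so the denominator of $g_j$ in lowest terms divides both $\sigma^{K_j}$ and $\tau^{K_j}$, and $g_j\in T$. From $\sigma^{K_j}g_j\in U_j$ we read off $g_j\in T_{0,N_j-K_j}=F_{m_j}$ for $j<r$ and $g_r\in T_{1,-K_r}$. So $\mathfrak D=(a;g_1,\dots,g_r)$ is a datum with the same elements $\zeta_j$. Since $R$ is generated by the spaces $R_{e_j}$,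 $\Theta(R)=R(\mathfrak D)$.
\end{proof}

\begin{remark}
The aCM hypothesis is needed in both Step 2 and Step 4. For Step 4, see the curve $(\sigma^2,\tau^2,\sigma^3\tau,\sigma\tau^3)$ of Section~\ref{sec:example}, which has $y_0=2$. For Step 2, let $R=\Bbbk[u_0,u_1,u_0u_2,u_1u_2,u_2^2]\subseteq\Bbbk[u_0,u_1,u_2]$. Here $R_2$ is the space of all six quadrics, so $R$ is the coordinate ring of a non-degenerate surface in $\mathbf P(1,1,2,2,2)$, where $N_1=5$, and $V$ is the Veronese surface, of degree $4=N_1-2+1$. By Proposition~\ref{prop:delta}(b) the surface has minimal degree, and by Step 2 it is not aCM.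
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{Reduction to $X_s$}

For $j>s$ we have $d_j>m_j$, so Proposition~\ref{prop:delta}(a) gives $\delta_r(d)=\delta_s(d_s)/\prod_{i>s}e_i^{m_i}$, and $\delta_s(d_s)=(N_s+1-d_s)/e_s^{d_s}$ both for $s\ge1$ and for $s=0$. This is Theorem~\ref{thm:more}(a). The codimension $n_j-d_j=c$ does not depend on $j$, so for $c\ge2$ we may iterate Proposition~\ref{prop:delta}(c), which gives Theorem~\ref{thm:more}(b).

Let $X$ be of minimal degree with $c\ge2$. Since $R$ is a polynomial ring over the coordinate ring of $X_s$, $X$ is aCM if and only if $X_s$ is, and $I_{X_s}=I_2(M)$ in $S^{(s)}$ implies $I_X=I_2(M)$ in $S$. There are three cases.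
\begin{enumerate}
\item[(i)] $s\ge1$. If $X$ is aCM, the coordinate ring of $X_s$ is some $R(\mathfrak D)$ by Proposition~\ref{prop:CM} for $\mathbf P_s$. If the coordinate ring of $X_s$ is some $R(\mathfrak D)$, then by Proposition~\ref{prop:det} $X$ is aCM and $I_X=I_2(M)$ with $b=0$ and the column degrees of Theorem~\ref{thm:main}.
\item[(ii)] $s=0$ and $X_0\subseteq\mathbf P^{m_0-1}$ is a scroll. Then $I_X=I_2(M)$ for a matrix of linear forms with $m_0-d_0=c+1$ columns, and $X$ is aCM.
\item[(iii)] $s=0$ and $X_0$ is a cone over the Veronese surface. Then $X$ is aCM, and a linear change of the variables of weight $1$ shows that $X$ is a Veronese cone.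
\end{enumerate}
For $s=0$ these are all cases by Theorem~\ref{thm:classical}, since $X_0$ is a classical variety of minimal degree and codimension $c\ge2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Case (iii) is excluded by hypothesis, and cases (i) and (ii) give the matrix.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:more}(c)--(f)}

(c) The characterization of aCM varieties is contained in (i)--(iii). For $s\ge1$ every $R(\mathfrak D)$ occurs: by Propositions~\ref{prop:ring} and~\ref{prop:delta}(a) it defines a variety $X_s\subseteq\mathbf P_s$ of minimal degree, and the cone over $X_s$ in $\mathbf P_r$ is non-degenerate of degree $\delta_s(d_s)/\prod_{i>s}e_i^{m_i}=\delta_r(d)$.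

(d) If $X$ is aCM and not in case (iii), it is determinantal by (i) and (ii). Conversely, let $X$ be determinantal with matrix $M$. The entries have positive degree, so $I_2(M)$ is a proper ideal. It has the same zero locus as its saturation $I_X$, namely the affine cone over $X$, so $\operatorname{ht}I_2(M)=c$. By Theorem~\ref{thm:EN}, $S/I_2(M)$ is CM of dimension $d+1\ge2$. Hence $S_+$ is not an associated prime, $I_2(M)$ is saturated, $I_X=I_2(M)$, and $X$ is aCM.

Suppose that $X$ is also in case (iii). Then $c=3$, and $I_X$ is generated by the six linearly independent quadrics $z_1z_4-z_2^2$, $z_1z_6-z_3^2$, $z_4z_6-z_5^2$, $z_1z_5-z_2z_3$, $z_2z_5-z_3z_4$, $z_2z_6-z_3z_5$ in coordinates of weight $1$. So $I_X/S_+I_X$ is six-dimensional and concentrated in degree $2$. The six minors of the $2\times4$ matrix $M$ span it, so each is nonzero of degree $2$: $\alpha_i+\alpha_j+b=2$ for all $i<j$. Hence $b=0$, all $\alpha_j=1$, and the entries of $M$ are linear forms in the variables of weight $1$. The four entries of the first row define a linear subspace of $\mathbf A^{m_0}$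 of dimension at least $m_0-4$ on which all minors vanish. Project it to the space $\mathbf A^6$ with coordinates $z_1,\dots,z_6$. The kernel of the projection has dimension $m_0-6$, so the image is a linear space of dimension at least $2$ consisting of symmetric $3\times3$ matrices of rank at most $1$. Two independent elements of it have the form $vv^{t}$ and $v'v'^{\,t}$ with independent $v,v'\in\Bbbk^3$. Their sum is $CC^{t}$ for the $3\times2$ matrix $C=(v\ v')$ of rank $2$, so the sum has rank $2$, a contradiction. (In other words, the Veronese surface contains no line.)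

(e) By Theorem~\ref{thm:main}, $I_X=I_2(M)$ has height $c$ and the column degrees depend only on $\mathbf w$ and $d$. Apply Lemma~\ref{lem:EN}.

(f) In $\mathbf P(1,1,1,1,1,2)$ let $X=V(q)$ with $q=x_0x_1+x_2x_3+x_4^2$. The form $q$ is irreducible, being linear in $x_0$ with coprime coefficients $x_1$ and $x_2x_3+x_4^2$. The ideal $(q)$ contains no linear form, and its forms of degree $2$ do not involve $x_5$, so $X$ is non-degenerate. Its degree is $2/2=1$, and $\delta_1(4)=\delta_0(3)/2=(5-3)/2=1$. So $X$ is of minimal degree, and it is aCM as a hypersurface. Suppose $X$ is determinantal with a $2\times2$ matrix $M$. As in (d), $(q)=I_2(M)=(\det M)$, so $\alpha_1+\alpha_2+b=2$ and the entries of $M$ are four linear forms in $x_0,\dots,x_4$. They have a common zero $p\ne0$ in $\mathbf A^5$, at which $\det M$ and all its partial derivatives vanish. The partial derivatives of $q$ are $x_1,x_0,x_3,x_2,2x_4$, so $p$ lies on the $x_4$-axis in any characteristic, and there $q=x_4^2\ne0$ off the origin. This is a contradiction. \qed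

\begin{remark}
The definition of a Veronese cone allows six variables of any common weight $w$, while Theorem~\ref{thm:more}(d) excludes only case (iii). The two exclusions agree on varieties of minimal degree. Indeed, let $X$ be a Veronese cone of minimal degree. Then $c=3$, $X$ is aCM, and $I_X$ is minimally generated by six forms of degree $2w$. In case (i) the six minors of $M$ would all have degree $2w$, which forces the four column degrees to be equal; but both $1$ and $e_s>1$ occur among them. So $s=0$, $I_X$ is generated in degree $2$, and $w=1$. Case (ii) is then excluded by the argument in (d), so $X$ is in case (iii).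
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
Maya Banks and Ritvik Ramkumar,
\emph{Varieties of minimal degree in weighted projective space},
arXiv:2604.17735 (2026).

\bibitem{EH}
Eisenbud and Harris,
\emph{On varieties of minimal degree (a centennial account)}.

\end{thebibliography}
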